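\title{Tarski biconditionals and mutual interpretability\\ with extensions of $\mathsf{S}^1_2$}

\begin{abstract}
Let $A$ be a finitely axiomatized, consistent, sequential theory, let $N$ interpret Buss' bounded arithmetic $\mathsf{S}^1_2$ in $A$, and let $A+\mathsf{TB}^-_N$ be $A$ together with a new predicate $\mathsf{T}$ and the Tarski biconditionals for the sentences of $A$. It has been conjectured that $A+\mathsf{TB}^-_N$ is never mutually interpretable with an extension of $\mathsf{S}^1_2$ in the language of $\mathsf{S}^1_2$. We refute this for an explicit $A$, using little more than the interpretation existence lemma. With further published facts on restricted consistency we show that $A+\mathsf{TB}^-_N$ is mutually interpretable with a recursively enumerable extension of $\mathsf{S}^1_2$ for every such $A$ and $N$. The method is to write the extension of $\mathsf{T}$ into the place at which a model of $\mathsf{S}^1_2$ is cut off.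
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Take a theory $A$ that can speak about numbers, add a predicate $\mathsf T$, and add for each sentence $B$ of $A$ the axiom ``$\mathsf T$ holds of the code of $B$ if and only if $B$''. Finitely many of these axioms amount to an explicit definition; all of them together do not. The question of this paper is whether the resulting theory has the same strength, measured by interpretability, as some theory formulated in the bare language of arithmetic.

\subsection*{Interpretations}
Theories are first-order and have finite signature. An $m$-dimensional \emph{translation} $\tau$ of the language of $V$ into the language of $U$ represents a $V$-object by an $m$-tuple of $U$-objects. It assigns parameter-free $U$-formulas to the domain, to identity, to each predicate symbol and to the graph of each function symbol of $V$; we take these formulas to imply that their arguments lie in the domain. Unwinding terms into graphs and relativizing quantifiers to the domain gives a map $B\mapsto B^\tau$ on formulas. Finitely many $U$-sentences say that $\tau$ is \emph{well defined}: the domain is not empty, identity is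 sent to a congruence on the domain, and the graphs are graphs of total functions modulo this congruence. If these sentences hold in a structure $M$, then dividing out the congruence gives a structure $\tau(M)$, and $\tau(M)\models B$ if and only if $M\models B^\tau$. A tuple in the domain is a \emph{representative} of its class.

The translation $\tau$ is an \emph{interpretation} of $V$ in $U$, written $\tau:V\lhd U$, if $U$ proves that $\tau$ is well defined and proves $B^\tau$ for each axiom $B$ of $V$. By the completeness theorem this holds if and only if $\tau(M)$ is defined and is a model of $V$ for every $M\models U$; we use this form throughout. We write $U\rhd V$ if some interpretation of $V$ in $U$ exists, and call $U$ and $V$ \emph{mutually interpretable} if $U\rhd V$ and $V\rhd U$. An interpretation is \emph{direct} if it is one-dimensional, its domain is everything, and identity is sent to identity. A theory is \emph{sequential} if it directly interprets adjunctive set theory, whose axioms are $\exists x\forall w\,(w\notin x)$ and $\forall x\forall y\exists z\forall w\,(w\in z\leftrightarrow w\in x\vee w=y)$. Thus in a sequential theory every object of the domain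 can be adjoined to a set that is again an object of the domain.

\subsection*{Tarski biconditionals}
Throughout, $S$ denotes Buss' theory $\mathsf S^1_2$, recalled in Section~\ref{sec:prelim}. An \emph{extension of $S$} is a theory in the language of $S$ that contains $S$. Fix a standard, efficient (polynomial-time) G\"odel numbering $B\mapsto\ulcorner B\urcorner$, and let $\underline n$ be the standard efficient numeral of $S$ for $n$, a closed term that follows the binary expansion of $n$. Let $N:S\lhd A$ be $m$-dimensional, and let $\delta^N_n(\vec x)$ be the translation under $N$ of the formula $x=\underline n$. In $M\models A$ it defines the set of representatives of the number $n$ of $N(M)$. The theory $A+\mathsf{TB}^-_N$ is formulated in the language of $A$ with a fresh $m$-ary predicate $\mathsf T$. Its axioms are those of $A$ and the sentential Tarski biconditionals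
\[
\forall\vec x\,\bigl(\delta^N_{\ulcorner B\urcorner}(\vec x)\to(\mathsf T(\vec x)\leftrightarrow B)\bigr)
\]
for all sentences $B$ of the language of $A$; such sentences are called \emph{$\mathsf T$-free}. If $A$ extends $S$ and $N=\mathrm{id}$, the biconditional for $B$ says $\mathsf T(\underline{\ulcorner B\urcorner})\leftrightarrow B$. We always write
\[
U:=A+\mathsf{TB}^-_N .
\]

\begin{lemma}\label{lem:expand}
Every model $M$ of $A$ expands to a model of $U$. Hence $U$ and $A$ prove the same $\mathsf T$-free sentences, and $U$ is consistent if $A$ is.
\end{lemma}

\begin{proof}
Let $\mathsf T$ hold of $\vec x$ if $M\models\delta^N_{\ulcorner B\urcorner}(\vec x)\wedge B$ for some $\mathsf T$-free sentence $B$. Distinct sentences have distinct codes, and distinct numerals have distinct values in $N(M)\models S$. So a tuple satisfies $\delta^N_{\ulcorner B\urcorner}$ for at most one $B$, and all biconditionals hold.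
\end{proof}

The expansion is never definable. For each $\mathsf T$-free formula $\tau(\vec x)$ the diagonal lemma gives a sentence $B$ with $A\vdash B\leftrightarrow\neg\exists\vec x\,(\delta^N_{\ulcorner B\urcorner}(\vec x)\wedge\tau(\vec x))$, and for this $B$ the biconditional with $\tau$ in place of $\mathsf T$ fails in every model of $A$. So $U$ adds no theorem in the old language, but it adds an object: the complete theory of the model, an infinite sequence of bits that the model cannot define.

For $A$ itself there is an arithmetical theory of the same strength. If $A$ is finitely axiomatized and sequential, then facts (F3) and (F4) of Section~\ref{sec:general} show that $A$ is mutually interpretable with $S+\mathsf{Con}_r(A)$, where $\mathsf{Con}_r(A)$ is the consistency of $A$ for proofs of complexity at most a suitable number $r$. For $U$ one would guess otherwise. Suppose that $V$ extends $S$, $\Phi:V\lhd U$ and $\Psi:U\lhd V$. Then every model of $V$ defines, by fixed arithmetical formulas, a model of $A$ together with its complete theory. If $\Phi$ does not mention $\mathsf T$, then $\Phi:V\lhd A$ by Lemma~\ref{lem:expand}, and $A$ already interprets $U$.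 If $\Phi$ does mention $\mathsf T$, then whatever it learns from $\mathsf T$ has to survive in a structure that has only the arithmetical operations, with no predicate and no parameter in which to store it. The following conjecture is posed in \cite{Visser2019}.

\begin{quote}
\textbf{Conjecture.} Suppose $A$ is finitely axiomatized, consistent and sequential, and let $N:S\lhd A$. Then no extension of $S$ is mutually interpretable with $A+\mathsf{TB}^-_N$.
\end{quote}

\subsection*{Results}
Let $\exp_1(z)=2^z$ and $\exp_{i+1}(z)=2^{\exp_i(z)}$. In a model of $S$ these values need not exist. Let $z\in L$ abbreviate the arithmetical formula ``$\exp_3(z)$ exists'', and let $L_M$ be the set that it defines in $M\models S$.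

\begin{theorem}\label{thm:explicit}
Let $A:=S+W$ with $W:=\exists a\,(2^a\in L\wedge 2^a+a\notin L)$, and let $N=\mathrm{id}$. Then $A$ is finitely axiomatized, consistent and sequential, and $A+\mathsf{TB}^-_N$ is mutually interpretable with a recursively enumerable extension of $S$. Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:general}
Let $A$ be any finitely axiomatized, consistent, sequential theory and let $N:S\lhd A$ be arbitrary. Then $A+\mathsf{TB}^-_N$ is mutually interpretable with a recursively enumerable extension of $S$.
\end{theorem}

Theorem~\ref{thm:general} contains the second half of Theorem~\ref{thm:explicit}. We prove Theorem~\ref{thm:explicit} separately because it needs only the two facts (F1) and (F2) of Section~\ref{sec:prelim}, while Theorem~\ref{thm:general} also rests on the published facts (F3)--(F6).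

The guess above overlooks one place where information can be stored. A model of $S$ can be cut off at many different points, and the initial segment that remains knows, through its set $L$, where the cut was made. Section~\ref{sec:height} shows how to choose the cut so that a given number can be read off from it. Section~\ref{sec:string} shows that a model of $U$ either defines a number whose binary digits list the extension of $\mathsf T$, or defines a model of $S+\mathsf{Con}(U)$, which interprets $U$ for general reasons. Section~\ref{sec:frames} isolates the $\mathsf T$-free data needed to combine the two, called a frame. The axiom $W$ provides a frame at once (Section~\ref{sec:explicit}); in general a frame is built from a form of the second incompleteness theorem for proofs of restricted complexity (Section~\ref{sec:general}).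

\section{Bounded arithmetic, cuts and a criterion}\label{sec:prelim}

\subsection*{The theory $S$}
The language of $S$ has $0$, successor, $+$, $\cdot$, $\lfloor x/2\rfloor$, $|x|$, $\#$ and $\le$, where $|x|$ is the length of the binary expansion of $x$ (with $|0|=0$) and $x\#y=2^{|x||y|}$. A quantifier $\forall x\le t$ or $\exists x\le t$ is \emph{bounded}, and \emph{sharply bounded} if $t$ has the form $|t'|$; a formula is bounded if all its quantifiers are. The class $\Sigma^b_1$ is the least class that contains the formulas with only sharply bounded quantifiers and is closed under $\wedge$, $\vee$, sharply bounded quantifiers and bounded existential quantifiers. The axioms of $S$ are a finite set BASIC of universal sentences and the scheme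
\[
\varphi(0)\wedge\forall x\,(\varphi(\lfloor x/2\rfloor)\to\varphi(x))\to\forall x\,\varphi(x)\qquad(\text{PIND})
\]
for $\varphi\in\Sigma^b_1$. The theory $S$ proves length induction $\varphi(0)\wedge\forall x\,(\varphi(x)\to\varphi(x+1))\to\forall x\,\varphi(|x|)$ (LIND) for $\varphi\in\Sigma^b_1$. The values of the numerals form an initial segment $\omega$ of every model, the \emph{standard} numbers. We use the following elementary facts.

\begin{itemize}
\item[(E1)] The graph $y=2^x$ is defined by a bounded formula. $S$ proves: if $2^w$ exists and $u\le w$, then $2^u$ exists and $2^u\le2^w$; $2^{u+1}=2\cdot2^u$; $2^{u+w}=2^u2^w$ if the factors exist; $u<2^u$ if $2^u$ exists; $x<2^{|x|}$, and $2^{|x|}\le2x$ for $x\ge1$; $x\#y=2^{|x||y|}$.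
\item[(E2)] Every polynomial-time function $f$ has a $\Sigma^b_1$-definition that is provably total in $S$, and $S\vdash f(\underline n)=\underline{f(n)}$ for each $n$. So $f$ has its true values on the standard numbers of every model.
\item[(E3)] The function $\mathrm{bit}(s,y)$, the $y$-th binary digit of $s$, is $\Sigma^b_1$-definable and provably total; it is $0$ for $y\ge|s|$, and $s$ is determined by its bits. If $2^x$ exists, then $s\bmod2^x$ has the same bits as $s$ below $x$; if moreover $s<2^x$, then $s+2^x$ has the same bits as $s$ below $x$ and has bit $1$ at $x$.
\end{itemize}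
If $2^u$ exists, then $x<2^u$ if and only if $|x|\le u$: one direction is $x<2^{|x|}\le2^u$, and for the other, $1\le x<2^u$ gives $2^{|x|}\le2x<2^{u+1}$. It follows that $|x|$ is monotone, $|2^u|=u+1$, $|x+1|\le|x|+1$, $|xx'|\le|x|+|x'|$ and $|x+x'|\le|x|+|x'|+1$. The graph of $\exp_i$ is bounded as well, since the intermediate values are bounded by the final one. Two deeper facts are quoted.

\begin{itemize}
\item[(F1)] $S$ is finitely axiomatizable and sequential, and proves all true bounded sentences \cite{Buss,HP}.
\item[(F2)] (Interpretation existence.) If $V$ has a polynomial-time decidable set of axioms, then $S+\mathsf{Con}(V)\rhd V$ (\cite{Feferman}; for $S$, \cite{Visser1991}).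
\end{itemize}
Every extension of $S$ is sequential, by the direct interpretation that works for $S$.

\subsection*{Cuts}
A \emph{weak cut} of $M\models S$ is an initial segment that contains $0$ and is closed under successor; it contains $\omega$. A \emph{cut} is a weak cut that is closed under $+$, $\cdot$ and $\#$. Every initial segment is closed under $|x|$ and $\lfloor x/2\rfloor$, so a cut is a substructure. A cut of a cut of $M$ is a cut of $M$. For a set $D$ we write $D<c$ if all elements of $D$ are smaller than $c$; for an initial segment $D$ this is the same as $c\notin D$.

\begin{lemma}\label{lem:cut}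
Let $I$ be a cut of $M\models S$. Then bounded formulas with parameters in $I$ are absolute between $I$ and $M$, and $I\models S$. The functions of \textup{(E2)} and \textup{(E3)} have the same values in $I$ and in $M$ on arguments from $I$.
\end{lemma}

\begin{proof}
A bounding term takes a value in $I$ at parameters from $I$, and everything below that value lies in $I$; absoluteness follows by induction on the formula. The universal axioms BASIC pass to substructures. For PIND let $\varphi\in\Sigma^b_1$ have parameters in $I$, let $I\models\varphi(0)\wedge\forall x\,(\varphi(\lfloor x/2\rfloor)\to\varphi(x))$, and let $x_0\in I$. Consider in $M$ the $\Sigma^b_1$-formula $\psi(x):=\neg(x\le x_0)\vee\varphi(x)$. It holds at $0$. Suppose $\psi(\lfloor x/2\rfloor)$ and $x\le x_0$. Then $x\in I$ and $\lfloor x/2\rfloor\le x_0$, so $\varphi(\lfloor x/2\rfloor)$ holds in $M$, hence in $I$; so $\varphi(x)$ holds in $I$, hence in $M$. PIND in $M$ gives $\psi(x_0)$, so $I\models\varphi(x_0)$. Finally, the value of a function computed in $I\models S$ satisfies its bounded definition in $M$, where the value is unique.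
\end{proof}

Weak cuts are easy to find, because closure under successor can be checked without induction. The next lemma, Solovay's method of shortening, turns them into models of $S$.

\begin{lemma}[Shortening]\label{lem:short}
Let $M\models S$.
\begin{itemize}
\item[(a)] Every weak cut $I$ of $M$ contains a cut that is defined from $I$ by a fixed formula in the language of $S$ with a predicate for $I$.
\item[(b)] For each $i$, every cut $J$ of $M$ contains a cut $J'$, defined from $J$ in the same sense, such that $\exp_i(x)$ exists and lies in $J$ for all $x\in J'$.
\end{itemize}
\end{lemma}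

\begin{proof}
(a) Put
\[
I_1=\{x:\forall y\in I\ \ y+x\in I\},\quad I_2=\{x:\forall y\in I_1\ \ xy\in I_1\},\quad I_3=\{x:\forall y\in I_2\ \ x\#y\in I_2\}.
\]
Each is an initial segment, because the operation involved is monotone in $x$ and the preceding set is an initial segment. The set $I_1$ contains $0$ and $1$, is closed under $+$ because $y+(x+x')=(y+x)+x'$, and lies in $I$ (take $y=0$). The set $I_2$ contains $0$ and $1$, is closed under $+$ and $\cdot$ because $(x+x')y=xy+x'y$ and $(xx')y=x(x'y)$, and lies in $I_1$ (take $y=1$). The set $I_3$ contains $0$ because $0\#y=1$, and lies in $I_2$ because $x<2^{|x|}=x\#1$. Let $x,x'\in I_3$ and $y\in I_2$. Since $z\#0=1$ for all $z$, we may assume $y\ge1$, so that $2^{|y|}\le2y$. The bounds on lengths give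
\begin{align*}
(x+1)\#y&\le2^{(|x|+1)|y|}\le(x\#y)\cdot2y,\\
(x+x')\#y&\le2^{(|x|+|x'|+1)|y|}\le(x\#y)(x'\#y)\cdot2y,\\
(xx')\#y&\le2^{(|x|+|x'|)|y|}=(x\#y)(x'\#y),\\
(x\#x')\#y&=2^{(|x||x'|+1)|y|}\le2^{|x|(|x'||y|+1)}\cdot2^{|y|}\le\bigl(x\#(x'\#y)\bigr)\cdot2y .
\end{align*}
The right-hand sides lie in $I_2$; in the last line $x'\#y\in I_2$, and therefore $x\#(x'\#y)\in I_2$. So $I_3$ is a cut.

(b) The set $\{x:2^x\text{ exists and lies in }J\}$ contains $0$, is an initial segment, is closed under successor because $2^{x+1}=2\cdot2^x$, and lies in $J$ because $x<2^x$. Shorten it to a cut by (a), and repeat $i$ times.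
\end{proof}

\subsection*{Uniform definitions}
Let $\tau:S\lhd V$. A subset of $\tau(M)$, given for each $M\models V$, is \emph{definable} if one parameter-free formula defines in every $M\models V$ the set of representatives of its elements. The same applies to relations between interpreted structures, and an element is definable if its singleton is. A definable cut of $\tau(M)$ has the form $\tau'(M)$, where $\tau'$ arises from $\tau$ by shrinking the domain. Translations compose: $M\mapsto\tau_2(\tau_1(M))$ is given by a translation.

Translations can also be defined by cases. Let $\theta$ be a sentence and let $\tau_1,\tau_2$ have dimensions $m_1,m_2$. The translation ``$\tau_1$ if $\theta$, else $\tau_2$'' has dimension $m=\max(m_1,m_2)$. Each of its formulas is $(\theta\wedge\chi_1)\vee(\neg\theta\wedge\chi_2)$, where $\chi_i$ is the corresponding formula of $\tau_i$ and ignores the last $m-m_i$ coordinates of each argument. The ignored coordinates disappear when the interpreted identity is divided out, so in a model of $\theta$ (of $\neg\theta$) the result is isomorphic to the structure given by $\tau_1$ (by $\tau_2$).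

\subsection*{The criterion}
We do not write down axioms for the extension of $S$. We take the theory of an interpretation.

\begin{lemma}\label{lem:criterion}
Let $U$ be any theory, let $\Phi:S\lhd U$, and let $\Psi$ be a translation of the language of $U$ into that of $S$ such that, for every $\mathcal M\models U$, the structure $\Psi(\Phi(\mathcal M))$ is defined and is a model of $U$. Then $T_\Phi:=\{B:U\vdash B^\Phi\}$ is an extension of $S$ that is mutually interpretable with $U$. It is recursively enumerable if $U$ is.
\end{lemma}

\begin{proof}
The set $T_\Phi$ is a theory in the language of $S$ that contains $S$, and $\Phi:T_\Phi\lhd U$ by definition. Let $\beta$ be one of the sentences saying that $\Psi$ is well defined, or $\alpha^\Psi$ for an axiom $\alpha$ of $U$. By hypothesis $\Phi(\mathcal M)\models\beta$ for all $\mathcal M\models U$. By completeness $U\vdash\beta^\Phi$, that is, $\beta\in T_\Phi$. So $\Psi:U\lhd T_\Phi$. An enumeration of the theorems of $U$ yields one of $T_\Phi$.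
\end{proof}

The lemma does not ask that $\Psi(\Phi(\mathcal M))$ be $\mathcal M$ again; any model of $U$ will do. The proof uses this freedom twice: in the choice of the model of $A$ whose theory is recorded, and in the appeal to (F2).

\section{Writing a number into the height of a model}\label{sec:height}

Think of $L_M$ as the height of $M$ on a triply logarithmic scale. On this scale one application of $\#$ is one step, so $L_M$ is a weak cut, and every smaller weak cut is the height of a cut of $M$.

\begin{lemma}\label{lem:height}
Let $M\models S$.
\begin{itemize}
\item[(a)] $L_M$ is a weak cut.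
\item[(b)] Let $C\subseteq L_M$ be a weak cut, and put $M_C:=\{x:x<\exp_3(z)\text{ for some }z\in C\}$. Then $M_C$ is a cut of $M$, so $M_C\models S$; moreover $C\subseteq M_C$ and $L_{M_C}=C$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (E1), $L_M$ is an initial segment, and $\exp_3(0)=4$ exists. Let $z\in L_M$, $v=\exp_2(z)$ and $y=2^v=\exp_3(z)$. Then $v^2=2^{2\cdot2^z}=\exp_2(z+1)$. Since $y\#y=2^{(v+1)^2}$ exists, so does $2^{v^2}=\exp_3(z+1)$.

(b) $M_C$ is an initial segment that contains $0$. Let $x,x'<\exp_3(z)=2^v$ with $z\in C$ and $v=\exp_2(z)\ge2$. Then $x+1\le 2^v$, $x+x'<2^{v+1}$, $xx'<2^{2v}$, and $x\#x'\le2^{v^2}$ because $|x|,|x'|\le v$. As $v+1\le v^2$ and $2v\le v^2$, all four numbers are at most $2^{v^2}=\exp_3(z+1)<\exp_3(z+2)$, and $z+2\in C$. So $M_C$ is a cut. The graph of $\exp_3$ is absolute between $M_C$ and $M$. If $z\in C$, then $z<\exp_3(z)<\exp_3(z+1)$, so $z$ and $\exp_3(z)$ lie in $M_C$, and $z\in L_{M_C}$. If $z\in L_{M_C}$, then $\exp_3(z)<\exp_3(z')$ for some $z'\in C$, so $z<z'$ and $z\in C$.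
\end{proof}

\begin{remark}
Three is the only level at which both parts hold in this form. Let $a$ be nonstandard in a model $M_0$ of true arithmetic. With $\exp_2$, part (b) fails for $C=\{z:z\le a+n\text{ for some }n\in\omega\}$: the number $x=\exp_2(a)=2^v$, $v=2^a$, lies below $\exp_2(a+1)$, but $x\#x\ge2^{v^2}=\exp_2(2a)$ and $2a\notin C$. With $\exp_4$, part (a) fails in $(M_0)_C$ for $C=\{z:z\le2^a+n\text{ for some }n\in\omega\}$: there $\exp_4(a)=\exp_3(2^a)$ exists and $\exp_4(a+1)=\exp_3(2^{a+1})$ does not.
\end{remark}

By part (b) the weak cut $C$, which may have been chosen from outside, becomes definable in $M_C$. Here is how one bit is stored.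

\begin{example}[One bit]\label{ex:bit}
Let $M_0$ be a nonstandard model of true arithmetic, so that $L_{M_0}=M_0$, and let $c\in M_0$ be nonstandard. For $\sigma\in\{0,1\}$ put $C_\sigma=\{z:z\le2^{c-1}+c\sigma+n\text{ for some }n\in\omega\}$ and $R_\sigma=(M_0)_{C_\sigma}$. Both are models of $S$, and $L_{R_\sigma}=C_\sigma$. Since $c+n<2c\le2^{c-1}$, the set $C_\sigma$ contains $2^{c-1}$ but not $2^c$. So in both models $b=c-1$ is the largest number with $2^b\in L$, and $c$ is definable. Now $2^b+(b+1)=2^{c-1}+c$ lies in $C_1$, and it does not lie in $C_0$ because $c>n$ for all standard $n$. The single arithmetical sentence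
\[
\exists b\,\bigl(2^b\in L\ \wedge\ 2^{b+1}\notin L\ \wedge\ 2^b+(b+1)\in L\bigr)
\]
is therefore true in $R_1$ and false in $R_0$: it reads $\sigma$. Both models also define $\omega$, as the set of $d$ with $2^{c-1}+c\sigma+d\in L$.
\end{example}

The general case is the same positional notation: $c$ is the leading binary position of the height, $\sigma$ counts blocks of length $c$ beyond $2^{c-1}$, and the remainder is a weak cut $D$ shorter than one block (Figure~\ref{fig:coding}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\draw (0,0) -- (2.2,0);
\draw[dotted] (2.2,0) -- (2.9,0);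
\draw (2.9,0) -- (5.6,0);
\draw[dotted] (5.6,0) -- (7.4,0);
\draw (7.4,0) -- (10.3,0);
\draw[dotted] (10.3,0) -- (11.2,0);
\draw (11.2,0) -- (12,0);
\draw[line width=2pt] (0,0) -- (0.9,0);
\draw[line width=2pt] (3.5,0) -- (4.4,0);
\draw[line width=2pt] (8,0) -- (8.9,0);
\draw (0,0.12) -- (0,-0.12) node[below] {\small $0$};
\draw (1.5,0.12) -- (1.5,-0.12) node[below] {\small $c$};
\draw (3.5,0.12) -- (3.5,-0.12) node[below] {\small $2^{c-1}$};
\draw (5,0.12) -- (5,-0.12) node[below] {\small $2^{c-1}+c$};
\draw (8,0.12) -- (8,-0.12) node[below] {\small $2^{c-1}+c\sigma$};
\draw (9.5,-0.12) -- (9.5,0.12) node[above right] {\small $2^{c-1}+c(\sigma+1)$};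
\draw (12,0.12) -- (12,-0.12) node[below] {\small $2^c$};
\node[above] at (0.45,0.08) {\small $D$};
\draw[|->] (0,0.85) -- (4.4,0.85) node[right] {\small $C_0$};
\draw[|->] (0,1.35) -- (8.9,1.35) node[right] {\small $C_\sigma$};
\end{tikzpicture}
\caption{An initial part of $L_{M'}$, not to scale. The thick segments are a weak cut $D<c$ and two of its translates. The weak cut $C_\sigma$ ends after $2^{c-1}$, then $\sigma$ blocks of length $c$, then a copy of $D$; from $C_\sigma$ alone one recovers $c$, $\sigma$, $D$ and $C_0$.}\label{fig:coding}
\end{figure}

\begin{lemma}[Coding]\label{lem:coding}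
Let $M'\models S$, let $D$ be a weak cut of $M'$, not necessarily definable in $M'$, and let $c\in M'$ satisfy $D<c$ and $2^c\in L_{M'}$. For $\sigma<c$ put
\[
C_\sigma:=\{z:z\le2^{c-1}+c\sigma+d\text{ for some }d\in D\},\qquad R_\sigma:=M'_{C_\sigma}.
\]
Then $C_\sigma\subseteq L_{M'}$ is a weak cut, $R_\sigma$ is a cut of $M'$, and $L_{R_\sigma}=C_\sigma$. The elements $c,\sigma$ and the sets $D,R_0$ lie in $R_\sigma$ and are defined in $R_\sigma$ by fixed parameter-free arithmetical formulas, which do not depend on $M',c,\sigma,D$.
\end{lemma}

\begin{proof}
The number $c$ is nonstandard, because $\omega\subseteq D<c$. We first show $c^2\le2^{c-1}$. Let $u=\lfloor(c-1)/3\rfloor$, so $3u\le c-1$, $c\le3(u+1)$ and $u\ge8$. Since $u+1\le2^u$,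
\[
c^2\le9(u+1)^2\le(u+1)^3\le2^{3u}\le2^{c-1}.
\]
Hence, for $d\in D$,
\[
2^{c-1}+c\sigma+d<2^{c-1}+c(\sigma+1)\le2^{c-1}+c^2\le2^c\in L_{M'} .
\]
So $C_\sigma\subseteq L_{M'}$ and $C_\sigma<2^c$. The set $C_\sigma$ is a weak cut because $D$ is. By Lemma~\ref{lem:height}, $R:=R_\sigma$ is a cut and $L_R=C_\sigma\subseteq R$. Since $2^{c-1}\in R$, also $2^c\in R$, and with it all smaller numbers, among them $c$, $\sigma$, $c(\sigma+1)$ and the elements of $D$. The definitions in $R$ are as follows.

\emph{The number $c$.} We have $2^{c-1}\in L_R$ and $2^c\notin L_R$, and $L_R$ is an initial segment. So $c-1$ is the unique $b$ with $2^b\in L_R$ and $2^{b+1}\notin L_R$.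

\emph{The number $\sigma$.} Let $E:=\{e\in R:2^{c-1}+e\in L_R\}=\{e:e\le c\sigma+d\text{ for some }d\in D\}$, an initial segment. Then $c\sigma\in E$, and $c(\sigma+1)\notin E$ because $D<c$. So $\sigma$ is the unique $t$ with $ct\in E$ and $c(t+1)\notin E$.

\emph{The set $D$.} We have $c\sigma+e\in E$ if and only if $e\le d$ for some $d\in D$. So $D=\{e:c\sigma+e\in E\}$.

\emph{The set $R_0$.} The set $C_0$ is contained in $C_\sigma=L_R$ and is defined in $R$ from $c$ and $D$. For $z\in C_0$ the number $\exp_3(z)$ lies in $R$ and has the same value in $R$ and in $M'$, and $R$ is an initial segment of $M'$. So $R_{C_0}=M'_{C_0}=R_0$.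
\end{proof}

The hypothesis $D<c$ keeps the remainder from spilling into the next block, $\sigma<c$ keeps the blocks from reaching $2^c$, and $2^c\in L_{M'}$ says that $M'$ is tall enough to be cut there. We call $R_0$ the \emph{base}: it does not depend on $\sigma$, and every $R_\sigma$ can see it.

\begin{example}[True arithmetic]\label{ex:true}
By compactness there is a model $M_0$ of true arithmetic with an element $\sigma$ such that, for every arithmetical sentence $B$, $\mathrm{bit}(\sigma,\ulcorner B\urcorner)=1$ if and only if $\mathbb N\models B$. Infinitely many bits are $1$, so $\sigma$ is nonstandard. Take $D=\omega$ and $c=\sigma+1$. The model $R_\sigma\models S$ defines $\omega$ and $\sigma$ without parameters. It therefore interprets the structure $(\mathbb N,\mathsf T)$ with $\mathsf T(n):\Leftrightarrow\mathrm{bit}(\sigma,n)=1$, which satisfies all Tarski biconditionals for $N=\mathrm{id}$. There is no conflict with the diagonal argument of Section~\ref{sec:intro}: $\sigma$ lists the truths of a structure far below the height of $R_\sigma$, not those of $R_\sigma$.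
\end{example}

The proofs of both theorems carry out Example~\ref{ex:true} inside an arbitrary model $(M,\mathsf T)$ of $U$, by parameter-free formulas. Three things that were chosen from outside must then be defined: a number whose bits list the truths of $M$; a model $M'$ with $c$ and $D$; and a model of $A$ that $R_\sigma$ can recover and whose truths are among those listed. Only the first involves $\mathsf T$.

\section{Consistency or a truth string}\label{sec:string}

From now on $A$ is finitely axiomatized and consistent, $N:S\lhd A$ is $m$-dimensional, and $U=A+\mathsf{TB}^-_N$.

The set of axioms of $U$ is polynomial-time decidable. Given a sentence, one checks whether it is one of the finitely many axioms of $A$, or has the form $\forall\vec x\,(\delta^N_n(\vec x)\to(\mathsf T(\vec x)\leftrightarrow B))$ with $B$ a $\mathsf T$-free sentence and $n=\ulcorner B\urcorner$; numerals, codes and translations are computable in polynomial time. This is where finite axiomatizability of $A$ and the efficiency of the coding first enter. Consequently the proof relation of $U$ is given by a $\Sigma^b_1$-formula $\mathsf{Prf}_U(p,x)$, the sentence $\mathsf{Con}(U)$ is $\forall p\,\neg\mathsf{Prf}_U(p,\bot)$,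 and $U$ is recursively enumerable. By (F2) we fix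
\[
\Psi_2:U\lhd S+\mathsf{Con}(U).
\]

In a model in which $\mathsf{Con}(U)$ fails, the failure names a nonstandard number. The theory $S$ has only length induction, so we minimize the length of a proof rather than the proof itself.

\begin{lemma}\label{lem:least}
Let $Z\models S$.
\begin{itemize}
\item[(a)] If $\varphi(p)$ is a $\Sigma^b_1$-formula and $Z\models\exists p\,\varphi(p)$, then the set $\{|p|:Z\models\varphi(p)\}$ has a least element.
\item[(b)] If $Z\models\mathsf{Prf}_U(p,\bot)$, then $|p|$ is nonstandard.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\varphi(q)$ hold, and let $\psi(j)$ be the $\Sigma^b_1$-formula $\exists p\le q\,(|p|+j\le|q|\wedge\varphi(p))$. Then $\psi(0)$ holds, and $\psi$ fails at $|q|+1=|2q+1|$. By LIND there is $j$ with $\psi(j)\wedge\neg\psi(j+1)$. Put $\ell=|q|-j$. By $\psi(j)$ some $p$ with $\varphi(p)$ has $|p|\le\ell$. If $\varphi(p')$ and $|p'|<\ell$, then $|p'|+j+1\le|q|$, so $|p'|<|q|$ and $p'<q$, and $p'$ witnesses $\psi(j+1)$, which is false. So $\ell$ is the least length.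

(b) If $|p|$ were standard, then $p<2^{|p|}$ would be standard. By Lemma~\ref{lem:expand}, $U$ is consistent, so $\neg\mathsf{Prf}_U(\underline p,\bot)$ is a true bounded sentence, and it holds in $Z$ by (F1).
\end{proof}

Part (b) is the only use of the consistency of $A$. For inconsistent $A$ nothing is to be proved, since $U$ is then mutually interpretable with the inconsistent extension of $S$.

Now let $(M,\mathsf T)\models U$. A \emph{truth string} for $M$ is an element $s\in N(M)$ such that, for every $\mathsf T$-free sentence $B$, $\mathrm{bit}(s,\ulcorner B\urcorner)=1$ if and only if $M\models B$. The theory $U$ has no induction for formulas with $\mathsf T$, so the numbers $x$ up to which $\mathsf T$ is coded form only a weak cut $I$. This weak cut may be $\omega$, and then the coded parts of $\mathsf T$ are all too short. Even if $I\neq\omega$, we need a definable nonstandard element of $I$, and $I$ has neither a largest element nor a least nonstandard one. The way out is to ask whether a cut inside $I$ contains a proof of $\bot$ from $U$.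

\begin{lemma}[Dichotomy]\label{lem:dichotomy}
Let $K$ be a weak cut of $N(M)$, definable in models $(M,\mathsf T)$ of $U$. Then there is a definable cut $I_0\subseteq K$ of $N(M)$, and there is a parameter-free formula such that in every model of $U$ one of the following holds.
\begin{itemize}
\item[(A)] $I_0\models S+\mathsf{Con}(U)$.
\item[(B)] $I_0\not\models\mathsf{Con}(U)$, and the formula defines a truth string $s\in I_0$ for $M$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\widehat{\mathsf T}$ be the set of elements of $N(M)$ that have a representative satisfying $\mathsf T$. If $M\models B$, then all representatives of $\ulcorner B\urcorner$ satisfy $\mathsf T$, and there is at least one; if $M\not\models B$, then none does. So $\ulcorner B\urcorner\in\widehat{\mathsf T}$ if and only if $M\models B$. Working in $N(M)$, let $I$ be the set of $x\in K$ such that $2^x$ exists and there is $s<2^x$ with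
\[
\forall y<x\,\bigl(\mathrm{bit}(s,y)=1\leftrightarrow y\in\widehat{\mathsf T}\bigr).
\]
Such an $s$ is unique, because its bits below $x$ are prescribed and its bits from $x\ge|s|$ on are $0$; call it $s_x$. We have $0\in I$ with $s_0=0$. If $x'\le x\in I$, then $x'\in I$ with $s_{x'}=s_x\bmod2^{x'}$. If $x\in I$, then $x+1\in K$, the power $2^{x+1}=2\cdot2^x$ exists, and $s_{x+1}$ is $s_x+2^x$ if $x\in\widehat{\mathsf T}$ and $s_x$ otherwise. So $I$ is a definable weak cut. Let $I_0\subseteq I$ be the cut given by Lemma~\ref{lem:short}(a). By Lemma~\ref{lem:cut}, $I_0\models S$.

Suppose (A) fails. By absoluteness some $p\in I_0$ satisfies $\mathsf{Prf}_U(p,\bot)$ in $N(M)$. Let $\ell$ be the least length of a proof of $\bot$ from $U$ in $N(M)$. By Lemma~\ref{lem:least} it exists and is nonstandard, and it is definable. Since $\ell\le|p|\le p\in I_0$, we have $\ell\in I$. Put $s:=s_\ell$. Then $s<2^\ell\le2^{|p|}\le2p\in I_0$, so $s\in I_0$. Every code $\ulcorner B\urcorner$ is standard, hence smaller than $\ell$, so $s$ is a truth string.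
\end{proof}

\section{Frames}\label{sec:frames}

It remains to provide the room for Lemma~\ref{lem:coding} and the model of $A$. The model cannot be $M$, since $R_\sigma$ is a purely arithmetical structure that may have lost most of $M$. It cannot depend on $\sigma$ either: $\sigma$ is obtained from $\mathsf T$, and the biconditionals say nothing about sentences that contain $\mathsf T$. So the model of $A$ should be interpreted in the base $R_0$, which is visible from $R_\sigma$ and is defined in $M$ without $\mathsf T$. Two isomorphisms carry numbers in and out.

\begin{definition}\label{def:frame}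
A \emph{frame} for $(A,N)$ consists of the following data for each $M\models A$. Those in (a) and (b) are definable in $M$; those in (c) and (d) are given in $R_0$ by fixed parameter-free arithmetical formulas.
\begin{itemize}
\item[(a)] A model $M'=P(M)$ for an interpretation $P:S\lhd A$, a weak cut $D$ of $M'$, and $c\in M'$ with $D<c$ and $2^c\in L_{M'}$. Let $R_\sigma$ $(\sigma<c)$ be the models of Lemma~\ref{lem:coding}.
\item[(b)] A cut $K$ of $N(M)$ and an isomorphism $F$ from $K$ onto a cut of $M'$ that is contained in $D$.
\item[(c)] A translation $\Theta$ of the language of $A$ into that of $S$ such that $M^*:=\Theta(R_0)$ is defined and is a model of $A$.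
\item[(d)] A cut $K'$ of $R_0$ and an isomorphism $G$ from $K'$ onto a cut of $N(M^*)$.
\end{itemize}
\end{definition}

For Theorem~\ref{thm:explicit} the maps $P$, $F$, $\Theta$, $G$ will all be identities, and the reader may first follow the next proof in that case.

\begin{proposition}\label{prop:frame}
If $(A,N)$ has a frame, then $U$ is mutually interpretable with a recursively enumerable extension of $S$.
\end{proposition}

\begin{proof}
We define $\Phi$ and $\Psi$ as required by Lemma~\ref{lem:criterion}.

\emph{Translating statements about $M^*$.} The base $R_0$ is a definable cut of $P(M)$, so $M\mapsto M^*$ is given by a translation $\Lambda$ of the language of $A$ into itself. For a $\mathsf T$-free sentence $B$ the sentence $B^\Lambda$ is $\mathsf T$-free, and $M\models B^\Lambda$ if and only if $M^*\models B$. Let $f$ be a polynomial-time function with $f(\ulcorner B\urcorner)=\ulcorner B^\Lambda\urcorner$ for all such $B$ (and $f(x)=0$ if $x$ is not such a code).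

\emph{The interpretation $\Phi$.} Let $(M,\mathsf T)\models U$, and apply Lemma~\ref{lem:dichotomy} to the cut $K$ of the frame. In case (A) put $R:=I_0$. In case (B) put $\sigma:=F(s)$; since $s\in I_0\subseteq K$, we have $\sigma\in D$, so $\sigma<c$, and we put $R:=R_\sigma$. In both cases $R\models S$, and $R$ is a definable cut of $N(M)$ or of $P(M)$. The cases are separated by the sentence expressing $I_0\models\mathsf{Con}(U)$. Definition by cases gives $\Phi:S\lhd U$ with $\Phi(M,\mathsf T)\cong R$.

\emph{The translation $\Psi$.} It is ``$\Psi_2$ if $\mathsf{Con}(U)$, else $\Psi_1$'', where $\Psi_1$ acts on a structure $R$ as follows. Let $\sigma$ and $R_0$ be given by the formulas of Lemma~\ref{lem:coding}, and $M^*,K',G$ by the formulas of (c) and (d) evaluated in $R_0$. The language of $A$ is interpreted as $M^*$. For an $m$-tuple $\vec x$ of elements of $M^*$ put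
\[
\mathsf T^*(\vec x):\Longleftrightarrow\text{ for some }n\in K',\ \vec x\text{ represents }G(n)\text{ in }N(M^*)\text{ and }\mathrm{bit}(\sigma,f(n))=1,
\]
with $\mathrm{bit}$ and $f$ computed in $R$. The tuple $\vec x$ enters only through the element of $N(M^*)$ that it represents, so the defining formula respects the congruence by which $\Theta$ interprets identity.

\emph{Verification.} Let $(M,\mathsf T)\models U$ and $R=\Phi(M,\mathsf T)$. If $R\models\mathsf{Con}(U)$, then $\Psi(R)\cong\Psi_2(R)\models U$, whichever case produced $R$. Suppose $R\not\models\mathsf{Con}(U)$. Then we are in case (B), and $R=R_\sigma$ with $\sigma=F(s)$. By Lemma~\ref{lem:coding} the formulas define in $R$ this $\sigma$ and the base $R_0$ of the frame. So the $\mathsf T$-free part of $\Psi_1(R)$ is $M^*\models A$. Let $B$ be a $\mathsf T$-free sentence, let $M^*\models\delta^N_{\ulcorner B\urcorner}(\vec x)$, and let $j=\ulcorner B^\Lambda\urcorner$. The maps $F$ and $G$ are isomorphisms between cuts, so they fix the standard numbers; as $G$ is injective, $n=\ulcorner B\urcorner$ is the only $n\in K'$ such that $\vec x$ represents $G(n)$. By (E2), $f(\ulcorner B\urcorner)=j$ in $R$.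 By Lemma~\ref{lem:cut}, $\mathrm{bit}(\sigma,j)$ has the same value in $R$, in $M'$ and in $F[K]$, and $\mathrm{bit}(s,j)$ has the same value in $K$ and in $N(M)$; the isomorphism $F$ identifies the two values. Hence
\[
\mathsf T^*(\vec x)\iff\mathrm{bit}(\sigma,j)=1\iff\mathrm{bit}(s,j)=1\iff M\models B^\Lambda\iff M^*\models B,
\]
where the third equivalence holds because $s$ is a truth string and $B^\Lambda$ is $\mathsf T$-free. So $(M^*,\mathsf T^*)\models U$, and Lemma~\ref{lem:criterion} applies.
\end{proof}

The verification uses that the biconditionals are sentential: each concerns one standard code, so only the standard bits of $\sigma$ matter, and the behavior of $\mathsf T^*$ at nonstandard numbers is free.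

\section{The explicit counterexample}\label{sec:explicit}

The axiom $W$ says that the height $L$ of the model ends between $2^a$ and $2^a+a$ for some $a$. It is designed to do two things: it names a number $a$ and a weak cut below it, and it holds again in the base.

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
By (F1) the theory $A=S+W$ is finitely axiomatized, and it is sequential as an extension of $S$. It is consistent: in the model $R_0$ of Example~\ref{ex:bit} the number $a=c-1$ is nonstandard and $L_{R_0}=\{z:z\le2^a+n\text{ for some }n\in\omega\}$, so $2^a\in L_{R_0}$ and $2^a+a\notin L_{R_0}$. By Proposition~\ref{prop:frame} it suffices to find a frame for $(A,\mathrm{id})$. Let $M\models A$.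

(a) Let $P=\mathrm{id}$, so $M'=M$. The witness $a$ of $W$ is unique: if $a$ is a witness and $a'<a$, then $2^{a'}+a'<2^{a'+1}\le2^a\in L_M$, so $a'$ is not a witness. Put $c:=a$ and $D:=\{d:2^a+d\in L_M\}$. Since $2^a\in L_M$ and $L_M$ is a weak cut by Lemma~\ref{lem:height}(a), $D$ is a weak cut. Since $a\notin D$, we have $D<a$.

(b) Let $K\subseteq D$ be the cut given by Lemma~\ref{lem:short}(a), and let $F$ be the identity on $K$.

(c) Let $\Theta=\mathrm{id}$, so $M^*=R_0$. By Lemma~\ref{lem:coding}, $R_0$ is a cut of $M$, hence a model of $S$, it contains $a$, and $L_{R_0}=C_0=\{z:z\le2^{a-1}+d\text{ for some }d\in D\}$. The number $a-1$ witnesses $W$ in $R_0$. Indeed $2^{a-1}\in C_0$; and if $2^{a-1}+(a-1)\in C_0$, then $a-1\le d$ for some $d\in D$, so $a-1\in D$ and $a\in D$, which is false. So $R_0\models A$.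

(d) Here $N(M^*)=R_0$. Let $K'=R_0$ and let $G$ be the identity.
\end{proof}

\section{The general case}\label{sec:general}

In general $N(M)$ has no room to offer. For $A=S$, $N=\mathrm{id}$ and $M=\mathbb N$ there is no nonstandard $c$ in $N(M)$, so the model $M'$ of a frame cannot be a cut of $N(M)$. The proof of $\bot$ found in case (B) of Lemma~\ref{lem:dichotomy} does not help: it lies inside $K$, and $F$ sends it into $D$, whereas $c$ must lie above $D$. We obtain room from a second inconsistency. We pass to a cut $J_0$ of $N(M)$ in which a consistency statement holds, and interpret in $J_0$ a model $M'$ in which the same statement fails. The two models share an initial part, and the shortest proof of $\bot$ in $M'$ lies above it. The consistency statements that a sequential theory proves on cuts concern proofs of restricted complexity, so these are the ones to use.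

\subsection*{Restricted consistency}
Let $\rho(\chi)$ be the depth of quantifier alternations of the formula $\chi$: consecutive quantifiers of the same kind count as one. We use that $\rho$ is polynomial-time computable, that it is unaffected by substitution of numerals for variables, that prefixing a quantifier raises it by at most one, and that $\rho$ of a propositional combination of boundedly many formulas exceeds the maximum of their $\rho$'s by at most a constant. For a finitely axiomatized theory $V$ let $\rho(V)$ be the maximum over its axioms. A proof is \emph{$k$-restricted} if all its formulas have $\rho\le k$, and $\mathsf{Con}_k(V)$ says that there is no $k$-restricted proof of $\bot$ from $V$. This sentence is the universal closure of a bounded formula, so by Lemma~\ref{lem:cut} it passes from a model of $S$ to its cuts. Fix a finite axiomatization of $S$ by (F1). In $S$ we write $\chi(\dot y)$ for the result of substituting the numeral of $y$ in $\chi$; its code is a polynomial-time function of $y$. We quote four facts.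

\begin{itemize}
\item[(F3)] If $A$ is finitely axiomatized and sequential, $N:S\lhd A$ and $k\in\omega$, then there is a cut $I$ of $N(M)$, definable in models $M$ of $A$, with $I\models\mathsf{Con}_k(A)$ \cite{Pudlak,Visser1993}.
\item[(F4)] For each finite signature there is a constant $c_0$ such that, if $V$ is finitely axiomatized in that signature and $k\ge\rho(V)+c_0$, then $S+\mathsf{Con}_k(V)\rhd V$ \cite{Visser1993,Visser2014}.
\item[(F5)] If $N_1,N_2$ interpret $S$ in a sequential theory, then there are definable cuts of $N_1$ and of $N_2$ and a definable isomorphism between them \cite{Pudlak}.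
\item[(F6)] For each formula $\varphi(y)$ of the form $\exists p\,\varphi_0(p,y)$ with $\varphi_0\in\Sigma^b_1$ there is $e$ such that $S$ proves: $\varphi(y)$ implies that $\varphi(\dot y)$ has an $e$-restricted $S$-proof \cite{Buss,Visser1993}.
\end{itemize}

\subsection*{Interpreting a restricted inconsistency}
By (F4), to interpret $S+\neg\mathsf{Con}_k(S)$ it is enough to know its $j$-restricted consistency for a moderate $j$, and this is a formalized second incompleteness theorem. The usual argument uses a G\"odel sentence for $k$-restricted provability and must itself be $k$-restricted. Its complexity has to be bounded before $k$ is chosen, and for this reason we diagonalize once, with the bound as a free variable $y$.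

\begin{lemma}\label{lem:G2}
For some $k$, $S+\mathsf{Con}_k(S)\rhd S+\neg\mathsf{Con}_k(S)$.
\end{lemma}

\begin{proof}
Let $\Box_y\chi$ say that $\chi$ has a $y$-restricted $S$-proof, and let $\mathsf{Con}(y):=\neg\Box_y\bot$, so that $\mathsf{Con}(\underline k)$ is $\mathsf{Con}_k(S)$. Provably in $S$, $\Box_y\chi$ implies $\Box_{y'}\chi$ for $y\le y'$. Appending an instantiation step to a fixed proof, and using that numerals do not affect $\rho$, we get:
\begin{equation}\label{eq:inst}
\text{if }S\vdash\forall y\,\chi(y),\text{ then }S\vdash\forall y\,\Box_e\chi(\dot y)\text{ for some }e.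
\end{equation}
All constants below are fixed before $k$. The diagonal lemma gives $\gamma(y)$ with
\[
S\vdash\forall y\,(\gamma(y)\leftrightarrow\neg\varphi(y)),\qquad\text{where }\varphi(y):=\Box_y\gamma(\dot y).
\]
The formula $\varphi$ has the form required in (F6), since ``$p$ is a $y$-restricted proof of $\gamma(\dot y)$'' is polynomial-time in $p$ and $y$.

\emph{Step 1: $S\vdash\forall y\ge e\,(\varphi(y)\to\Box_y\bot)$ for a suitable $e$.} By (F6) there is $e_1$ with $S\vdash\forall y\,(\varphi(y)\to\Box_{e_1}\varphi(\dot y))$. By \eqref{eq:inst} there is $e_2$ with $S\vdash\forall y\,\Box_{e_2}(\gamma(\dot y)\to\neg\varphi(\dot y))$. Let $e\ge e_1,e_2$ bound $\rho$ of $\gamma$ and of all formulas in the propositional derivation of $\bot$ from $\gamma(\dot y)$, $\varphi(\dot y)$ and $\gamma(\dot y)\to\neg\varphi(\dot y)$; this bound does not depend on $y$. Argue in $S$ with $y\ge e$ and $\varphi(y)$. There are $y$-restricted proofs of $\gamma(\dot y)$, of $\varphi(\dot y)$ and of the implication. Concatenating them with the propositional derivation gives $\Box_y\bot$.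

\emph{Step 2: $S\vdash\Box_k\mathsf{Con}(\underline k)\to\Box_k\bot$ for all $k\ge e,e_3$, with a suitable $e_3$.} By Step 1 and the choice of $\gamma$, $S\vdash\forall y\,(y\ge\underline e\to(\mathsf{Con}(y)\to\gamma(y)))$. Apply \eqref{eq:inst} to this theorem and (F6) to the formula $y\ge\underline e$; one modus ponens gives $e_3$ with $S\vdash\forall y\ge e\ \Box_{e_3}(\mathsf{Con}(\dot y)\to\gamma(\dot y))$. Let $k\ge e,e_3$ and argue in $S$. From $\Box_k\mathsf{Con}(\underline k)$ a further modus ponens, whose conclusion has $\rho\le e$, gives $\Box_k\gamma(\underline k)$. This is $\varphi(\underline k)$, and Step 1 gives $\Box_k\bot$.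

\emph{Step 3: choice of $k$.} Let $V_k:=S+\neg\mathsf{Con}(\underline k)$. Since $\underline k$ does not affect $\rho$, there is $r_0$ with $\rho(V_k)+c_0\le r_0$ for all $k$, where $c_0$ comes from (F4) for the signature of $S$. The deduction theorem replaces each line $\theta$ of a proof from $V_k$ by $\neg\mathsf{Con}(\underline k)\to\theta$, and each inference by a bounded number of lines that are propositional combinations of $\neg\mathsf{Con}(\underline k)$ and parts of the lines involved, possibly under one more quantifier. This is a polynomial-time transformation whose shape does not depend on $k$. So there is $e_4$ such that, verifiably in $S$, for $j\ge r_0$ a $j$-restricted proof of $\bot$ from $V_k$ yields a $(j+e_4)$-restricted $S$-proof of $\mathsf{Con}(\underline k)$. Take $k\ge e,e_3,r_0+e_4$ and $j:=k-e_4\ge r_0$. In $S+\mathsf{Con}_k(S)$ we have $\neg\Box_k\mathsf{Con}(\underline k)$ by Step 2, and hence $\mathsf{Con}_j(V_k)$. By (F4), $S+\mathsf{Con}_j(V_k)\rhd V_k$.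
\end{proof}

\subsection*{Every sequential theory has a frame}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
By Proposition~\ref{prop:frame} it suffices to construct a frame for $(A,N)$. Let $r:=\rho(A)+c_0$ with $c_0$ from (F4) for the signature of $A$, let $k$ be as in Lemma~\ref{lem:G2}, and fix
\[
Q:A\lhd S+\mathsf{Con}_r(A),\qquad H:S+\neg\mathsf{Con}_k(S)\lhd S+\mathsf{Con}_k(S).
\]
The plan is to make $D$ a cut that satisfies $\mathsf{Con}_r(A)$, so that $Q(D)$ is the model of $A$. Let $M\models A$. Everything in Steps 1--3 is definable in $M$.

\emph{Step 1: a cut with two consistency statements.} By (F3) for $(A,N,r)$ there is a cut $I_1$ of $N(M)$ with $I_1\models S+\mathsf{Con}_r(A)$. This is the only use of the sequentiality of $A$. By (F1), fact (F3) also applies to $(S,\mathrm{id},k)$; evaluated in $I_1$, it gives a cut $J_0$ of $I_1$ with $J_0\models\mathsf{Con}_k(S)$. Since $\mathsf{Con}_r(A)$ passes to cuts, $J_0\models S+\mathsf{Con}_k(S)+\mathsf{Con}_r(A)$.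

\emph{Step 2: the model $M'$.} Put $M':=H(J_0)\models S+\neg\mathsf{Con}_k(S)$; this defines $P$. Apply (F5) in the sequential theory $S+\mathsf{Con}_k(S)$ to $\mathrm{id}$ and $H$, and evaluate in $J_0$. This gives a cut $J_1$ of $J_0$ and an isomorphism $F$ from $J_1$ onto a cut of $M'$. Let $g$ be the least length of a $k$-restricted $S$-proof of $\bot$ in $M'$, which exists by Lemma~\ref{lem:least}(a), and let $q$ be such a proof with $|q|=g$. If $q$ were in $F[J_1]$, then by absoluteness it would be such a proof in $F[J_1]$, and $F^{-1}(q)$ would be one in $J_1$ and in $J_0$, contrary to $J_0\models\mathsf{Con}_k(S)$. So $F[J_1]<q$. The proof $q$ need not be definable, but $g$ is.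

\emph{Step 3: $K$, $D$ and $c$.} We need $c$ above $D$ with $\exp_3(2^c)=\exp_4(c)$ in $M'$. So we take logarithms of $g$ to get $c$, and shorten $J_1$ by as many exponentials to stay below. By Lemma~\ref{lem:short}(b) let $K\subseteq J_1$ be a cut with $\exp_4(x)\in J_1$ for all $x\in K$, and put $D:=F[K]$. Then $K$ is a cut of $N(M)$, and $D$ is a cut of $F[J_1]$ and hence of $M'$. With the restriction of $F$ to $K$ this gives part (b) of the frame. Let $d=F(x)\in D$. By absoluteness and the isomorphism, $\exp_4(d)$ exists in $M'$ and equals $F(\exp_4(x))<q$. So $2^{\exp_3(d)}<q<2^g$, and $\exp_3(d)<g$.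

For $x\ge1$ in $M'$ let $\lambda(x):=|x|-1$. Then $2^{\lambda(x)}\le x$ because $2^{|x|}\le2x$, and $2^u\le x$ implies $u\le\lambda(x)$ because $x<2^{|x|}$. Put $g_0=g$, $g_{i+1}=\lambda(g_i)$ and $c:=g_3$. For $d\in D$, from $\exp_3(d)\le g_0$ we get in turn $\exp_2(d)\le g_1$, $2^d\le g_2$ and $d\le c$; in particular $g_0,g_1,g_2\ge1$. Since $D$ is closed under successor, $D<c$. In the other direction $2^c\le g_2$, then $\exp_2(c)\le2^{g_2}\le g_1$, then $\exp_3(c)\le2^{g_1}\le g$, and each of these values exists by (E1). As $2^g=q\#1$ exists, so does $2^{\exp_3(c)}=\exp_3(2^c)$. Thus $2^c\in L_{M'}$, and part (a) is complete.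

\emph{Step 4: $\Theta$, $K'$ and $G$.} As a cut of $J_0$, $K$ satisfies $S+\mathsf{Con}_r(A)$, and so does $D\cong K$. By Lemma~\ref{lem:coding} with $\sigma=0$, the set $D$ lies in $R_0$ and is defined there by a fixed arithmetical formula; it is a cut of $R_0$. Let $\Theta$ be the composite of relativization to this formula with $Q$. Then $M^*=\Theta(R_0)=Q(D)\models A$, which is part (c). For part (d), both $\mathrm{id}$ and the composite $Z\mapsto N(Q(Z))$ interpret $S$ in the sequential theory $S+\mathsf{Con}_r(A)$. Fact (F5), evaluated in $D$, gives a cut $K'$ of $D$ and an isomorphism $G$ from $K'$ onto a cut of $N(Q(D))=N(M^*)$. Both are defined in $D$, hence in $R_0$, by fixed arithmetical formulas, and $K'$ is a cut of $R_0$.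
\end{proof}

\begin{thebibliography}{9}

\bibitem{Buss} Buss, \emph{Bounded Arithmetic}, 1986.

\bibitem{Feferman} Feferman, 1960.

\bibitem{HP} H\'ajek and Pudl\'ak, \emph{Metamathematics of First-Order Arithmetic}, 1993.

\bibitem{Pudlak} Pudl\'ak, \emph{Cuts, consistency statements and interpretations}, JSL 50 (1985).

\bibitem{Visser1991} Visser, \emph{The formalization of interpretability}, Studia Logica 50 (1991).

\bibitem{Visser1993} Visser, \emph{The unprovability of small inconsistency}, AML 32 (1993).

\bibitem{Visser2014} Visser, \emph{Interpretability degrees of finitely axiomatized sequential theories}, AML 53 (2014).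

\bibitem{Visser2019} Albert Visser, \emph{Enayat Theories}, arXiv:1909.08877 (2019).

\end{thebibliography}
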